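
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A sharp bound for Swan exponents of symmetric and exterior squares in residue characteristic two}


\begin{abstract}
Let $F$ be a non-Archimedean local field of residue characteristic $2$. We prove that
$\mathrm{Sw}(\operatorname{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le \mathrm{Sw}(\rho)$ for every Galois representation $\rho$ of $F$, an inequality posed as a conjecture in \cite{HO}. We also prove a version truncated along the ramification filtration, describe extreme cases, and show that the constant $1$ is optimal over every such $F$. The inequality says that a sum of modified Frobenius--Schur indicators over the ramification groups, weighted by their orders, is nonnegative. The main difficulty is the symplectic case. In dimension two it is an estimate on characters of a quadratic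 extension, proved with local reciprocity. In higher dimension a self-adjoint operator commuting with a deep ramification group lets us pass to a smaller group and half the dimension.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $p$ be a prime, $F$ a non-Archimedean local field of residue characteristic $p$, and $E/F$ a finite Galois extension with group $G$. A \emph{Galois representation} is a finite-dimensional complex representation $\rho$ of $G$ on a space $V$. Let $G_0\supset G_1\supset\cdots$ be the ramification groups in the lower numbering: $G_0$ is the inertia subgroup, and $G_i$ consists of the elements acting trivially on the ring of integers of $E$ modulo the $(i+1)$-st power of its maximal ideal. The Swan exponent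
\begin{equation}\label{eq:swan}
\mathrm{Sw}(\rho)=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\dim\bigl(V/V^{G_i}\bigr)
\end{equation}
measures how wildly $\rho$ is ramified. It is additive in $\rho$, depends only on the restriction of $\rho$ to the ramification groups $G_i$ with $i\ge1$ (up to the factor $1/|G_0|$), and vanishes exactly when $G_1$ acts trivially.

Since $\rho\otimes\rho=\operatorname{Sym}^2\rho\oplus\wedge^2\rho$, the sum of the Swan exponents of the two squares is $\mathrm{Sw}(\rho\otimes\rho)$; to know each of them one needs their difference. The trace of $\gamma\in G$ on $\operatorname{Sym}^2V$ minus its trace on $\wedge^2V$ is $\chi_V(\gamma^2)$, where $\chi_V$ is the character of $V$, so for a subgroup $\Gamma$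
\begin{equation}\label{eq:squares}
\dim(\operatorname{Sym}^2V)^\Gamma-\dim(\wedge^2V)^\Gamma=\frac1{|\Gamma|}\sum_{\gamma\in\Gamma}\chi_V(\gamma^2).
\end{equation}
If $p$ is odd, the groups $G_i$ with $i\ge1$ are $p$-groups, squaring permutes each of them, and the right side for $\Gamma=G_i$ is $\dim V^{G_i}$. As $\dim\operatorname{Sym}^2V-\dim\wedge^2V=\dim V$, we get $\mathrm{Sw}(\operatorname{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=\mathrm{Sw}(\rho)$ exactly.

If $p=2$, squaring is far from bijective on $G_i$, and the right side of \eqref{eq:squares} is a sum of Frobenius--Schur indicators. It is known that in this case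
\[
0\le\mathrm{Sw}(\operatorname{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le2\,\mathrm{Sw}(\rho).
\]
For a linear character $\chi$ the difference is $\mathrm{Sw}(\chi^2)$, since $\wedge^2\chi=0$; this is at most $\mathrm{Sw}(\chi)$, because $\chi^2$ is trivial wherever $\chi$ is. So one may hope that the equality for odd $p$ becomes an upper bound for $p=2$. But a symplectic constituent of $\rho|_{G_i}$ has indicator $-1$ and pushes the difference the wrong way: looking at each $G_i$ separately, one obtains only the constant $3/2$ (Remark~\ref{rem:threehalves}). The following theorem, posed as a conjecture in \cite{HO}, says that the compensation between different $G_i$ is always sufficient.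

\begin{theorem}\label{thm:main}
Assume $p=2$. For every Galois representation $\rho$,
\[
\mathrm{Sw}(\operatorname{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho).
\]
\end{theorem}

Equivalently, $\mathrm{Sw}(\operatorname{Sym}^2\rho)\le\frac12\bigl(\mathrm{Sw}(\rho\otimes\rho)+\mathrm{Sw}(\rho)\bigr)$, or again $\mathrm{Sw}(\wedge^2\rho)\ge\frac12\bigl(\mathrm{Sw}(\rho\otimes\rho)-\mathrm{Sw}(\rho)\bigr)$.

\subsection*{Further results}

From now on $p=2$. Put
\[
\Delta(\rho)=\mathrm{Sw}(\rho)-\mathrm{Sw}(\operatorname{Sym}^2\rho)+\mathrm{Sw}(\wedge^2\rho),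
\qquad
\mathrm{Sw}_{>a}(\rho)=\sum_{i>a}\frac{|G_i|}{|G_0|}\dim\bigl(V/V^{G_i}\bigr)
\]
for integers $a\ge0$, so that $\mathrm{Sw}_{>0}=\mathrm{Sw}$. An irreducible representation is called \emph{symplectic} if it carries a nonzero invariant alternating form.

\begin{theorem}\label{thm:trunc}
Let $a\ge0$ and, if $a\ge1$, let $m_a$ be the number of symplectic irreducible constituents of $\rho|_{G_a}$, counted with multiplicity. Then
\[
\mathrm{Sw}_{>a}(\rho)-\mathrm{Sw}_{>a}(\operatorname{Sym}^2\rho)+\mathrm{Sw}_{>a}(\wedge^2\rho)\ \ge\ a\,m_a\,\frac{|G_a|}{|G_0|}\ \ge\ 0,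
\]
where the middle term is read as $0$ if $a=0$.
\end{theorem}

\begin{theorem}\label{thm:extreme}
Let $\rho$ be a Galois representation.
\begin{enumerate}
\item[(i)] $\mathrm{Sw}(\operatorname{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\ge0$, with equality if and only if $\rho(G_1)$ is elementary abelian (possibly trivial).
\item[(ii)] If $\Delta(\rho)=0$, then every nontrivial irreducible constituent of $\rho|_{G_1}$ is symplectic.
\item[(iii)] Let $\dim\rho=2$ and let $\rho|_{G_1}$ be nontrivial. Then $\Delta(\rho)=0$ if and only if $\rho|_{G_1}$ is irreducible, $\det\rho|_{G_1}=1$, and $\mathrm{Sw}(\rho)$ is odd.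
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
The constant $1$ in Theorem~\ref{thm:main} is optimal over every $F$. More precisely:
\begin{enumerate}
\item[(i)] For each ramified quadratic extension $K/F$ with odd break $\beta$ there is a $2$-dimensional $\rho$ with $\Delta(\rho)=0$ and $\mathrm{Sw}(\rho)=3\beta$; and $\beta=1$ always occurs.
\item[(ii)] For every $q=2^m$ with $m\ge1$, over $F\cong\mathbb F_{q^2}((t))$ there is $\rho$ of dimension $q$, irreducible on $G_1$, with $\Delta(\rho)=0$ and $\mathrm{Sw}(\rho)=q+1$.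
\end{enumerate}
\end{theorem}

The break of a ramified quadratic extension is recalled in (R3) below. In dimension greater than $2$ we do not classify the representations with $\Delta(\rho)=0$; we prove only the necessary condition of Theorem~\ref{thm:extreme}(ii) and give the examples of Theorem~\ref{thm:sharp}(ii).

\subsection*{The shape of the proof}

Section~\ref{sec:defect} rewrites $|G_0|\,\Delta(\rho)$ as $\sum_{i\ge1}|G_i|\,\nu_{G_i}(V)$, where $\nu$ is a modified Frobenius--Schur indicator: an irreducible symplectic constituent contributes $-1$, and every other irreducible one contributes $0$ or $1$. A symplectic constituent at a shallow level $i$ is a debt that must be repaid at deeper levels, that is, at larger $i$. For the quaternion group this is a condition on the ramification breaks which group theory alone does not give. Section~\ref{sec:quadratic} proves it with local reciprocity, and with it the whole two-dimensional symplectic case.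

The general proof is an induction on $|G|$. If $V$ is irreducible but not symplectic, one descends along the filtration (Section~\ref{sec:induction}). If $V$ is symplectic of dimension at least $4$, we look at the deepest level $c$ at which the only self-adjoint endomorphisms commuting with $G_c$ are scalars. Down to that level the indicators are determined by the commutants of the $G_i$. At level $c+1$ a new self-adjoint operator $T$ appears (Section~\ref{sec:setup}), and its eigenspaces carry symplectic forms and have half the dimension. If $T$ can be chosen in a $G$-stable line, we pass to a subgroup of index $2$ (Section~\ref{sec:line}). If not, $G$ acts on the operators through a dihedral group, and we pass to a smaller subgroup at a cost controlled by the estimate of Section~\ref{sec:quadratic} (Section~\ref{sec:noline}).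

\section{Conventions and standard facts}\label{sec:facts}

For a local field $K$ we write $\mathcal O_K$, $\mathfrak p_K$ and $v_K$ for its ring of integers, maximal ideal and normalized valuation; $U_K^0=\mathcal O_K^\times$, and $U_K^m=1+\mathfrak p_K^m$ for $m\ge1$. A subgroup $H\le G$ is viewed as $\mathrm{Gal}(E/E^H)$ and has its own ramification groups $H_i$. The following facts are found in \cite{Serre}, at the places indicated.

\begin{enumerate}
\item[(R1)] (IV \S1 Prop.~2) $H_i=H\cap G_i$ for every subgroup $H\le G$.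
\item[(R2)] (IV \S2, Cor.~1 and 3 to Prop.~7, and Prop.~10) The $G_i$ are normal in $G$; $G_1$ is a $2$-group and $[G_0:G_1]$ is odd; for $i\ge1$ the group $G_i/G_{i+1}$ is elementary abelian and $[G_1,G_i]\subset G_{i+1}$.
\item[(R3)] (IV \S3 Prop.~14; Hasse--Arf, V \S7; XV \S2 Thm.~2 and its corollaries) Let $\mu$ be a linear character of $\mathrm{Gal}(E/K)$, viewed as a character of $K^\times$ through the reciprocity map $\mathrm{rec}_K$. Then $\mathrm{Sw}_K(\mu)$ is the least $m\ge0$ with $\mu(U_K^{m+1})=1$; in particular it is an integer and does not depend on $E$. If $K/F$ is ramified quadratic with nontrivial automorphism $g$, quadratic character $\omega$ and uniformizer $\pi$ of $K$, then $\mathrm{Sw}_F(\omega)=v_K(g\pi-\pi)-1$. This integer is called the \emph{break} of $K/F$ and denoted by $\beta$.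
\item[(R4)] (XI \S3, XIII \S4) Let $K/F$ be quadratic with nontrivial automorphism $g$ and character $\omega$. For a lift $\tilde g$ of $g$ one has $\mathrm{rec}_K(gx)=\tilde g\,\mathrm{rec}_K(x)\,\tilde g^{-1}$. The inclusion $F^\times\subset K^\times$ corresponds to the transfer; hence $\det\mathrm{Ind}_{K/F}\theta=\omega\cdot\theta|_{F^\times}$.
\item[(R5)] (VI \S2 Thm.~$1'$) $\mathrm{Sw}(\rho)\in\mathbb Z$.
\end{enumerate}

We also use that an irreducible representation of a $2$-group has $2$-power dimension and is induced from a linear character of a subgroup, and the Frobenius--Schur theorem: for $\sigma$ irreducible, $\mathrm{FS}(\sigma)=\frac1{|\Gamma|}\sum_{\gamma\in\Gamma}\chi_\sigma(\gamma^2)$ is $1$ if $\sigma$ carries a nonzero invariant symmetric form ($\sigma$ is \emph{orthogonal}), $-1$ if $\sigma$ is symplectic, and $0$ if $\sigma$ is not self-dual. A symplectic $\sigma$ has even dimension. A two-dimensional irreducible $\sigma$ is symplectic if and only if $\det\sigma=\wedge^2\sigma$ is trivial.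

\section{The defect as a weighted sum of indicators}\label{sec:defect}

For a representation $V$ of a finite group $\Gamma$ put
\begin{equation}\label{eq:nu}
\nu_\Gamma(V)=\dim(\operatorname{Sym}^2V)^\Gamma-\dim(\wedge^2V)^\Gamma-\dim V^\Gamma
=\frac1{|\Gamma|}\sum_{\gamma\in\Gamma}\bigl(\chi_V(\gamma^2)-\chi_V(\gamma)\bigr).
\end{equation}
This is additive in $V$ and does not change if $V$ is twisted by an automorphism of $\Gamma$. For $V$ irreducible,
\[
\nu_\Gamma(V)=\begin{cases}
\ \ 0 & V\text{ trivial or not self-dual},\\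
+1 & V\text{ nontrivial and orthogonal},\\
-1 & V\text{ symplectic}.
\end{cases}
\]
For $H\le G$, a representation $W$ of $H$ and $a\ge0$ put
\[
S_a(H,W)=\sum_{i>a}|H_i|\,\nu_{H_i}(W).
\]
The sum is finite, since $H_i$ is trivial for large $i$ and $\nu_{\{1\}}(W)=0$. Because $\dim\operatorname{Sym}^2V-\dim\wedge^2V=\dim V$, the definition \eqref{eq:swan} gives
\begin{equation}\label{eq:defect}
|G_0|\bigl(\mathrm{Sw}_{>a}(\rho)-\mathrm{Sw}_{>a}(\operatorname{Sym}^2\rho)+\mathrm{Sw}_{>a}(\wedge^2\rho)\bigr)=S_a(G,V),
\qquad |G_0|\,\Delta(\rho)=S_0(G,V).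
\end{equation}
By (R1), for $j\ge1$ the group $G_j$ has ramification groups $(G_j)_i=G_j$ for $0\le i\le j$ and $(G_j)_i=G_i$ for $i\ge j$. Therefore, for representations $V$ of $G$ and $W$ of $G_j$,
\begin{align}
S_a(G,V)&=S_a(G_j,V)\qquad(1\le j\le a+1),\label{eq:restrict}\\
S_0(G_j,W)&=j\,|G_j|\,\nu_{G_j}(W)+S_j(G_j,W).\label{eq:level}
\end{align}

\begin{proof}[Proof of Theorem \textup{\ref{thm:extreme}(i)}]
By \eqref{eq:squares} and the Frobenius--Schur theorem,
\begin{equation}\label{eq:difference}
\mathrm{Sw}(\operatorname{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\sum_{\sigma}\bigl(\dim\sigma-\mathrm{FS}(\sigma)\bigr),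
\end{equation}
where $\sigma$ runs over the irreducible constituents of $\rho|_{G_i}$ with multiplicity. Each term is nonnegative and vanishes exactly when $\sigma$ is a character of order at most $2$. If this holds for all constituents at $i=1$, it holds at every $i\ge1$. So the sum vanishes if and only if $\rho|_{G_1}$ is a sum of characters of order at most $2$, that is, if and only if $\rho(G_1)$ is elementary abelian.
\end{proof}

\begin{remark}\label{rem:threehalves}
In \eqref{eq:difference} trivial $\sigma$ contribute $0$. A nontrivial $\sigma$ contributes at most $\dim\sigma$ unless it is symplectic, when it contributes $\dim\sigma+1\le\frac32\dim\sigma$. Hence the difference is at most $\frac32\mathrm{Sw}(\rho)$. To replace $\frac32$ by $1$ one must compare different levels $i$.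
\end{remark}

\begin{example}[The quaternion group]\label{ex:quaternion}
Let $G=G_1$ be the quaternion group of order $8$ with center $\langle z\rangle$, and let $V$ be its two-dimensional irreducible representation, which is symplectic. Each nontrivial $G_i$ with $i\geq 1$ is $G$, a cyclic group of order $4$, or $\langle z\rangle$. On $G$ we have $\nu=-1$. On a cyclic group of order $4$, $V=\theta\oplus\theta^{-1}$ with $\theta$ not self-dual, so $\nu=0$. On $\langle z\rangle$, $V$ is twice the sign character and $\nu=2$. If $n_d$ denotes the number of $i\ge1$ with $|G_i|=d$, then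
\[
S_0(G,V)=-8n_8+4n_2 ,
\]
and Theorem~\ref{thm:main} for $V$ is the statement $n_2\ge2n_8$. This does not follow from (R2): the filtration $G_1=G$, $G_2=\langle z\rangle$, $G_3=1$ has elementary abelian quotients and satisfies $[G_1,G_i]\subset G_{i+1}$, but $n_2=n_8=1$. So arithmetic must enter; this is the subject of the next section.
\end{example}

\section{Characters of a quadratic extension, and dimension two}\label{sec:quadratic}

Let $H\le G$ have index $2$ with $G_1\not\subset H$. Put $K=E^H$, let $\omega$ be the quadratic character of $G$ with kernel $H$, fix $g\in G\setminus H$, and let $b\ge1$ be maximal with $G_b\not\subset H$. By (R1), $|G_i|=2|H_i|$ for $0\le i\le b$ and $G_i=H_i$ for $i>b$. So $K/F$ is ramified, with break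
\begin{equation}\label{eq:beta}
\beta=\mathrm{Sw}_F(\omega)=\sum_{i=1}^b\frac{|G_i|}{|G_0|}=\sum_{i=1}^b\frac{|H_i|}{|H_0|}.
\end{equation}
This is positive, and it is an integer by (R3), so $\beta\ge1$. For a linear character $\mu$ of $H$ put $\mu^g(h)=\mu(ghg^{-1})$.

\begin{lemma}\label{lem:induction}
For a linear character $\mu$ of $H$, $\mathrm{Sw}_F(\mathrm{Ind}_H^G\mu)=\mathrm{Sw}_K(\mu)+\beta$.
\end{lemma}

\begin{proof}
Let $\epsilon_i$ be $1$ if $\mu|_{H_i}\ne1$ and $0$ otherwise, so $\mathrm{Sw}_K(\mu)=\sum_{i\ge1}\epsilon_i|H_i|/|H_0|$. For $1\le i\le b$ we have $G=HG_i$, so the restriction of $\mathrm{Ind}_H^G\mu$ to $G_i$ is $\mathrm{Ind}_{H_i}^{G_i}\mu$. By Frobenius reciprocity its invariants have dimension $1-\epsilon_i$, hence codimension $1+\epsilon_i$, with weight $|G_i|/|G_0|=|H_i|/|H_0|$. For $i>b$ the restriction to $G_i=H_i$ is a sum of $\mu$ and a conjugate of $\mu$; since $H_i=G_i$ is normal in $G$, both are trivial or both are not, so the codimension is $2\epsilon_i$, with weight $|H_i|/(2|H_0|)$. By \eqref{eq:beta}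 the total is $\mathrm{Sw}_K(\mu)+\beta$.
\end{proof}

The key estimate concerns characters with $\mu^g=\mu^{-1}$. By (R4) such a character satisfies
\begin{equation}\label{eq:key}
\mu(gx/x)=\mu(x)^{-2}\qquad(x\in K^\times),
\end{equation}
and the passage from $x$ to $gx/x$ carries $U_K^i$ into $U_K^{i+\beta}$ for $i\ge1$. So, if $\mu^2$ is wildly ramified, $\mu$ must be ramified at least $\beta$ steps deeper than $\mu^2$.

\begin{lemma}\label{lem:key}
Let $\mu$ be a linear character of $H$ with $\mu^g=\mu^{-1}$. Put $u=\mathrm{Sw}_K(\mu)$ and $v=\mathrm{Sw}_K(\mu^2)$.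
\begin{enumerate}
\item[(i)] If $v\ge1$, then $u\ge v+\beta$ and $v$ is odd.
\item[(ii)] If $u-\beta$ is a positive odd integer, then $v=u-\beta$.
\end{enumerate}
In particular, if $v\ge1$, then $u=v+\beta$ if and only if $u-\beta$ is odd.
\end{lemma}

\begin{proof}
Let $\pi$ be a uniformizer of $K$ and $w=g\pi/\pi$, so $v_K(w-1)=\beta$. Since $K/F$ is totally ramified, $\mathcal O_K=\mathcal O_F[\pi]$, and $g$ acts trivially on $\mathcal O_K/\mathfrak p_K^{\beta+1}$. For $i\ge1$ and $x=1+z\pi^i$ with $z\in\mathcal O_K$,
\[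
gx-x=\pi^i\bigl(w^i(gz-z)+(w^i-1)z\bigr)\in\mathfrak p_K^{i+\beta},
\qquad\text{hence}\quad gx/x\in U_K^{i+\beta}.
\]

(i) Let $v\ge1$. By (R3) there is $x\in U_K^v$ with $\mu^2(x)\ne1$. By \eqref{eq:key}, $\mu$ is nontrivial on $gx/x\in U_K^{v+\beta}$, so $u\ge v+\beta$. For $x\in F^\times$, \eqref{eq:key} gives $\mu^2(x)=1$. If $v=2j$ were even, then $U_K^{2j}=U_F^jU_K^{2j+1}$, because the residue fields of $F$ and $K$ agree; so $\mu^2$ would be trivial on $U_K^v$, a contradiction.

(ii) Let $i=u-\beta$ be positive and odd. Then $1+w+\dots+w^{i-1}\equiv i\equiv1\pmod{\mathfrak p_K}$, so $v_K(w^i-1)=\beta$. For $z\in\mathcal O_F^\times$ and $x=1+z\pi^i$ we have $gz=z$ and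
\[
gx/x=1+z\pi^i(w^i-1)/x .
\]
As $z$ varies, these elements run through all nontrivial classes of $U_K^u/U_K^{u+1}$. Since $\mu$ induces a nontrivial character of that quotient, \eqref{eq:key} gives $\mu^2(x)\ne1$ for some $x\in U_K^i$. Hence $v\ge i=u-\beta\geq 1$, and (i) gives equality.

If $v\ge1$ and $u=v+\beta$, then $u-\beta=v$ is odd by (i). Conversely, if $v\ge1$ and $u-\beta$ is odd, then $u-\beta\ge v\ge1$ by (i), and (ii) applies.
\end{proof}

\begin{lemma}\label{lem:dimtwo}
Let $V=\mathrm{Ind}_H^G\theta$ with $\theta$ a linear character of $H$, and suppose $\det V=1$. Put $u=\mathrm{Sw}_K(\theta)$ and $v=\mathrm{Sw}_K(\theta^2)$. Then $\theta^g=\theta^{-1}$ and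
\[
\mathrm{Sw}(V)=u+\beta,\qquad \mathrm{Sw}(\operatorname{Sym}^2V)=v+2\beta,\qquad \mathrm{Sw}(\wedge^2V)=0,\qquad \Delta(V)=u-v-\beta .
\]
If $v\ge1$, then $\Delta(V)\ge0$, with equality if and only if $\mathrm{Sw}(V)$ is odd.
\end{lemma}

\begin{proof}
Let $e_1,e_2$ be a basis of $V$ on which $H$ acts through $\theta$ and $\theta^g$, with $ge_1=\alpha e_2$ and $ge_2=\alpha'e_1$. The determinant of $V$ is $\theta\theta^g$ on $H$ and $-\alpha\alpha'$ at $g$, and both are $1$. So $H$ fixes $e_1e_2$ and $g(e_1e_2)=\alpha\alpha'e_1e_2=-e_1e_2$, while $e_1^2$ and $e_2^2$ span a copy of $\mathrm{Ind}_H^G\theta^2$. Thus $\operatorname{Sym}^2V\cong\mathrm{Ind}_H^G\theta^2\oplus\omega$ and $\wedge^2V=1$. The formulas follow from Lemma~\ref{lem:induction} and $\mathrm{Sw}_F(\omega)=\beta$. The last claim is Lemma~\ref{lem:key}, as $u+\beta\equiv u-\beta\pmod 2$.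
\end{proof}

\begin{proposition}\label{prop:dimtwo}
Let $G=G_1$ and let $V$ be irreducible symplectic of dimension $2$. Then $V$ is induced from a linear character $\theta$ of a subgroup $H$ of index $2$ as in Lemma~\textup{\ref{lem:dimtwo}}, with $v\ge1$. In particular $S_0(G,V)\ge0$, with equality if and only if $\mathrm{Sw}(V)$ is odd.
\end{proposition}

\begin{proof}
As $G$ is a $2$-group, $V=\mathrm{Ind}_H^G\theta$ with $[G:H]=2$, and $G_1=G\not\subset H$. Since $V$ is symplectic, $\det V=1$ and $\theta^g=\theta^{-1}$. Irreducibility gives $\theta\ne\theta^g=\theta^{-1}$, so $\theta^2\ne1$ on $H=H_1$, that is, $v\ge1$. Now apply Lemma~\ref{lem:dimtwo} and \eqref{eq:defect}.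
\end{proof}

In Example~\ref{ex:quaternion}, let $H$ be the cyclic group of order $4$ that occurs among the $G_i$, or any cyclic subgroup of order $4$ if none occurs. Then $\theta$ is faithful, and $\theta^2|_{H_i}\ne1$ exactly when $H_i=H$. So $u=n_8+n_4+\frac12n_2$, $v=n_8+n_4$ and $\beta=n_8$. The inequality $u\ge v+\beta$ is $n_2\ge2n_8$, as desired.

\section{The induction, and the non-symplectic case}\label{sec:induction}

By \eqref{eq:defect} and \eqref{eq:restrict}, $|G_0|\,\Delta(\rho)=S_0(G_1,V)$. So Theorem~\ref{thm:main} follows from the next proposition, applied to $E/E^{G_1}$.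

\begin{proposition}\label{prop:P}
If $G=G_1$, then $S_0(G,V)\ge0$ for every representation $V$ of $G$.
\end{proposition}

The proof occupies this and the next three sections. It is an induction on $|G|$, over all extensions with $G=G_1$; such a $G$ is a $2$-group, and $G_0=G$. The case $G=1$ is trivial. By (R1) every subgroup $H$ of $G$ satisfies $H=H_1$, so the proposition is available for all proper subgroups. By additivity we may take $V$ irreducible.

If $V$ is not symplectic, then $\nu_G(V)\ge0$, but $\nu_{G_i}(V)$ may be negative at some deeper level. The proposition for $G_i$, in the form \eqref{eq:level}, then says that the levels beyond $i$ compensate $i$ copies of the term $|G_i|\,\nu_{G_i}(V)$. In $S_{i-1}(G,V)$ it has to be compensated only once.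

\begin{lemma}\label{lem:descent}
Let $G$ be arbitrary, let $a\ge0$, and suppose Proposition~\textup{\ref{prop:P}} holds for the groups $G_j$ with $j>a$. Then $S_i(G,W)\ge0$ for all $i\ge a$ and all representations $W$ of $G$. If moreover $\nu_{G_{i+1}}(W)<0$ for some $i\ge a$, then
\begin{equation}\label{eq:gain}
S_i(G,W)\ge i\,|G_{i+1}|\,|\nu_{G_{i+1}}(W)| .
\end{equation}
\end{lemma}

\begin{proof}
We use descending induction on $i$; for large $i$ the sum is $0$. Put $\nu=\nu_{G_{i+1}}(W)$, so that $S_i(G,W)=|G_{i+1}|\nu+S_{i+1}(G,W)$. If $\nu\ge0$, then $S_i(G,W)\ge S_{i+1}(G,W)\ge0$. If $\nu<0$, Proposition~\ref{prop:P} for $G_{i+1}$ together with \eqref{eq:level} and \eqref{eq:restrict} gives $(i+1)|G_{i+1}|\nu+S_{i+1}(G,W)\ge0$. Hence $S_i(G,W)\ge-i\,|G_{i+1}|\nu\ge0$, which contains \eqref{eq:gain}.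
\end{proof}

Suppose now that $G=G_1\neq1$ and $V$ is irreducible and not symplectic. Let $a\ge1$ be maximal with $G_a=G$. The groups $G_j$ with $j>a$ are proper, so
\[
S_0(G,V)=a|G|\,\nu_G(V)+S_a(G,V)\ge0
\]
by Lemma~\ref{lem:descent}. The symplectic case of dimension $2$ is Proposition~\ref{prop:dimtwo}. There remain the irreducible symplectic $V$ of dimension at least $4$.

\section{Symplectic representations: the critical level}\label{sec:setup}

In this and the next two sections $G=G_1$, and $V$ is irreducible symplectic of dimension $n\ge4$ with invariant alternating form $B$, which is nondegenerate by irreducibility.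

\subsection*{Adjoints}

Let a finite group $\Gamma$ act on a space $W$ preserving a nondegenerate alternating form $B$. Let $X\mapsto X^*$ be the adjoint, $B(Xx,y)=B(x,X^*y)$; it is an involution of $\operatorname{End}W$ reversing products. For a $*$-stable subspace $\mathcal A\subset\operatorname{End}W$ let $\mathcal A^\pm$ be the $\pm1$-eigenspaces of $*$ on $\mathcal A$. Every bilinear form is $B(X\cdot,\cdot)$ for a unique $X$; it is alternating if and only if $X^*=X$, symmetric if and only if $X^*=-X$, and $\Gamma$-invariant if and only if $X$ commutes with $\Gamma$. As a representation and its dual have invariants of the same dimension,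
\begin{equation}\label{eq:adjoint}
\nu_\Gamma(W)=\dim\operatorname{End}_\Gamma(W)^--\dim\operatorname{End}_\Gamma(W)^+-\dim W^\Gamma .
\end{equation}
Elements $\gamma\in\Gamma$ satisfy $\gamma^*=\gamma^{-1}$ on $W$, so conjugation by $\gamma$ commutes with $*$.

If $T=T^*$ and $T^2=1$, then the $\pm1$-eigenspaces $W_\pm$ of $T$ are $B$-orthogonal: for $x\in W_+$ and $y\in W_-$, $B(x,y)=B(Tx,y)=B(x,Ty)=-B(x,y)$. So $B$ is nondegenerate on each of them. This is why self-adjoint operators are the ones to look for: they split $W$ into smaller symplectic spaces.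

\subsection*{The level $c$}

Put $\mathcal A_i=\operatorname{End}_{G_i}(V)$. These algebras increase with $i$ and are stable under $*$ and under conjugation by $G$. We have $\mathcal A_1=\mathbb C$. For large $i$, $\mathcal A_i=\operatorname{End}V$, and $\dim(\operatorname{End}V)^+=n(n-1)/2>1$; here $n\ge4$ is used. Let $c\ge1$ be maximal with $\mathcal A_c^+=\mathbb C$.

For $1\le i\le c$ we have $\mathcal A_i^+=\mathbb C$, since $\mathcal A_i\subset\mathcal A_c$. The subspace $V^{G_i}$ is $G$-stable and is not $V$, since otherwise $\mathcal A_i=\operatorname{End}V$; so $V^{G_i}=0$. By \eqref{eq:adjoint},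
\begin{equation}\label{eq:upper}
\nu_{G_i}(V)=\dim\mathcal A_i^--1=\dim\mathcal A_i-2\qquad(1\le i\le c).
\end{equation}

The group $G_c$ acts on $\mathcal A_{c+1}$ by conjugation through $G_c/G_{c+1}$, which is elementary abelian by (R2). So $\mathcal A_{c+1}=\bigoplus_\chi\mathcal A^\chi$ over the characters $\chi$ of that group, where
\[
\mathcal A^\chi=\{X\in\operatorname{End}V:\ hXh^{-1}=\chi(h)X\ \text{ for all }h\in G_c\},\qquad \mathcal A^1=\mathcal A_c .
\]
Each $\mathcal A^\chi$ is $*$-stable, and it is stable under conjugation by $G$ because $[G,G_c]\subset G_{c+1}$. Since $\mathcal A_{c+1}^+\ne\mathbb C=\mathcal A_c^+$, we may fix $\chi\ne1$ with $\mathcal A^{\chi,+}\ne0$. Note that $\chi^2=1$.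

\begin{lemma}\label{lem:shapes}
Either $\dim\mathcal A^{\chi,+}$ is odd, or the following holds: $V|_{G_c}=V_1\oplus V_2$ with $V_1,V_2$ irreducible, nonisomorphic and not self-dual, and $\mathcal A^{\chi,+}=\mathcal A^\chi=\mathbb CX_1\oplus\mathbb CX_2$, where $X_1$ maps $V_1$ isomorphically to $V_2$ and kills $V_2$, and $X_2$ maps $V_2$ isomorphically to $V_1$ and kills $V_1$.
\end{lemma}

\begin{proof}
By Clifford theory $V|_{G_c}=e(\sigma_1\oplus\dots\oplus\sigma_t)$ with distinct $G$-conjugate irreducibles $\sigma_j$. They are nontrivial because $V^{G_c}=0$, and they all have the same $\nu=\nu_{G_c}(\sigma_j)\in\{-1,0,1\}$. Formula \eqref{eq:upper} at $i=c$ reads $et\nu=e^2t-2$. For $\nu=-1$ this is $et(e+1)=2$, so $e=t=1$; for $\nu=1$ it is $et(e-1)=2$, so $e=2$, $t=1$; for $\nu=0$ it is $e^2t=2$, so $e=1$, $t=2$.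

\emph{$V|_{G_c}$ irreducible symplectic.} By Schur's lemma $\dim\mathcal A^\chi\le1$, so $\dim\mathcal A^{\chi,+}=1$.

\emph{$V|_{G_c}=\sigma\otimes\mathbb C^2$ with $\sigma$ orthogonal.} Let $B_\sigma$ be the invariant symmetric form on $\sigma$, unique up to scalars. The invariant forms on $V$ are $B_\sigma\otimes b'$ with $b'$ a form on $\mathbb C^2$, so $B=B_\sigma\otimes b'$ with $b'$ alternating and nondegenerate. By Schur's lemma $\mathcal A^\chi=\mathbb CT_0\otimes M_2(\mathbb C)$ with $T_0\in\operatorname{End}\sigma$. The line $\mathbb CT_0$ is stable under the $B_\sigma$-adjoint, because $\chi$ is real, so the $B_\sigma$-adjoint of $T_0$ is $\pm T_0$. For $b'$ the self-adjoint matrices are the scalars and the anti-self-adjoint ones are those of trace $0$. So $\dim\mathcal A^{\chi,+}\in\{1,3\}$.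

\emph{$V|_{G_c}=V_1\oplus V_2$ with $V_j\cong\sigma_j$ not self-dual.} Invariant forms on $V_j$ vanish, so $V_1$ and $V_2$ are isotropic, $\sigma_2\cong\sigma_1^\vee$, and the projectors $p_1,p_2$ satisfy $p_1^*=p_2$. Since $\mathcal A^\chi\ne0$ and $\chi$ is real, exactly one of the following holds.

If $\sigma_1\chi\cong\sigma_1$, then dually $\sigma_2\chi\cong\sigma_2$, and $\mathcal A^\chi=\mathbb CX_1\oplus\mathbb CX_2$ with $X_j=p_jX_jp_j$. From $p_1^*=p_2$ we see that $*$ interchanges the two lines, so $\dim\mathcal A^{\chi,+}=1$.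

If $\sigma_1\chi\cong\sigma_2$, then $\sigma_2\chi\cong\sigma_1$, and $\mathcal A^\chi=\mathbb CX_1\oplus\mathbb CX_2$ with $X_1,X_2$ as in the statement. Now $X_1=p_2X_1p_1$ gives $X_1^*=p_2X_1^*p_1$, so $*$ preserves the line $\mathbb CX_1$, and likewise $\mathbb CX_2$. Hence $\dim\mathcal A^{\chi,+}\in\{1,2\}$, and if it is $2$, then $\mathcal A^{\chi,+}=\mathcal A^\chi$.
\end{proof}

The group $G$ acts on $\mathcal A^{\chi,+}$ by conjugation. We distinguish whether or not this space contains a $G$-stable line.

\section{The case of a stable line}\label{sec:line}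

Suppose $\mathcal A^{\chi,+}$ contains a $G$-stable line $\mathbb CT$, so that $gTg^{-1}=\omega(g)T$ for a linear character $\omega$ of $G$ with $\omega|_{G_c}=\chi$. This happens whenever $\dim\mathcal A^{\chi,+}$ is odd, because irreducible representations of $G$ have $2$-power dimension.

The kernel of $T$ is $G$-stable and $T\ne0$, so $T$ is invertible. Moreover $T^2$ is self-adjoint and lies in $\mathcal A^{\chi^2}=\mathcal A_c$, so $T^2\in\mathcal A_c^+=\mathbb C$. We normalize $T^2=1$; then $\omega^2=1$. Since $\chi\ne1$, $H=\ker\omega$ has index $2$, and $G_i\not\subset H$ for $i\le c$. Since $T\in\mathcal A_{c+1}$, $G_i\subset H$ for $i>c$. The eigenspaces $V_\pm$ of $T$ are $H$-stable and interchanged by every element of $G\setminus H$, and $B$ is nondegenerate on each. We compare $S_0(G,V)$ with $S_0(H,V_+)$ term by term.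

\emph{Terms with $i>c$.} Here $H_i=G_i$, and for $g\in G\setminus H$ the representation $V_-=gV_+$ of $G_i$ is the twist of $V_+$ by an automorphism of $G_i$. So $|G_i|\,\nu_{G_i}(V)=2|H_i|\,\nu_{H_i}(V_+)$.

\emph{Terms with $1\le i\le c$.} Here $|G_i|=2|H_i|$. Fix $g\in G_i\setminus H$. For $Y\in\operatorname{End}_{H_i}(V_+)$ let $\tilde Y$ be $Y$ on $V_+$ and $gYg^{-1}$ on $V_-$. It commutes with $H_i$, because $g$ normalizes $H_i$. It commutes with $g$: conjugation by $g$ carries $Y$ on $V_+$ to $gYg^{-1}$ on $V_-$, and $gYg^{-1}$ on $V_-$ to $g^2Yg^{-2}=Y$ on $V_+$, as $g^2\in H_i$. So $\tilde Y\in\mathcal A_i$. The map $Y\mapsto\tilde Y$ is injective and commutes with adjoints, because $g$ preserves $B$. Hence $\dim\operatorname{End}_{H_i}(V_+)^-\le\dim\mathcal A_i^-$, while $\dim\operatorname{End}_{H_i}(V_+)^+\ge1$ because of the scalars. By \eqref{eq:adjoint} and \eqref{eq:upper},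
\[
\nu_{H_i}(V_+)\le\dim\mathcal A_i^--1=\nu_{G_i}(V),
\]
so $|G_i|\,\nu_{G_i}(V)\ge2|H_i|\,\nu_{H_i}(V_+)$.

Summing over $i\ge1$, and using Proposition~\ref{prop:P} for the proper subgroup $H$, we obtain $S_0(G,V)\ge2S_0(H,V_+)\ge0$.

\section{The case without a stable line}\label{sec:noline}

Suppose finally that $\mathcal A^{\chi,+}$ contains no $G$-stable line. Then its dimension is even, and Lemma~\ref{lem:shapes} gives $V_1,V_2$ and self-adjoint $X_1,X_2$ spanning $\mathcal A^\chi$. The group $G$ permutes the two $G_c$-isotypic components $V_1,V_2$ of $V$, and it does so transitively because $V$ is irreducible. Let $H\supset G_c$ be the stabilizer of $V_1$, of index $2$. Since $G_1=G\not\subset H$, Section~\ref{sec:quadratic} applies to $H$; let $K=E^H$, $b$ and $\beta$ be as there. As $G_c\subset H$, we have $1\le b<c$.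

\subsection*{The upper terms}

The only $G_c$-stable subspaces of $V$ are $0,V_1,V_2,V$. For $i\le b$ the group $G_i\supset G_c$ does not stabilize $V_1$, so $V|_{G_i}$ is irreducible symplectic and $\nu_{G_i}(V)=-1$. For $b<i\le c$ the group $G_i$ lies in $H$, and $V_1,V_2$ are irreducible for $G_i$ and not self-dual, since they are not self-dual for $G_c$; so $\nu_{G_i}(V)=0$. By \eqref{eq:beta}, with $|G_0|=|G|=2|H|$,
\begin{equation}\label{eq:debt}
S_0(G,V)=S_c(G,V)-\sum_{i=1}^b|G_i|=S_c(G,V)-2|H|\beta .
\end{equation}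
So we need a lower bound for $S_c(G,V)$. It will come from Proposition~\ref{prop:P} for a subgroup $J$ that fixes a self-adjoint combination of $X_1$ and $X_2$.

\subsection*{A dihedral structure}

Let $p_1,p_2$ be the projectors of $V=V_1\oplus V_2$. The map $X_2X_1|_{V_1}$ commutes with $G_c$ and is invertible, so it is a nonzero scalar. We scale $X_2$ so that $X_2X_1=p_1$; then $X_1X_2X_1=X_1$, so $X_1X_2=p_2$. The group $H$ stabilizes $V_1$, $V_2$ and $\mathcal A^\chi$, hence the lines $\mathbb CX_1$ and $\mathbb CX_2$. There is a linear character $\eta$ of $H$ with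
\[
hX_1h^{-1}=\eta(h)X_1,\qquad hX_2h^{-1}=\eta(h)^{-1}X_2,\qquad \eta|_{G_c}=\chi\ne1,\qquad \eta|_{G_{c+1}}=1;
\]
the second relation follows from $X_2X_1=p_1$.

Fix $r\in G_b\setminus H$. It interchanges $V_1$ and $V_2$, so $rX_1r^{-1}=\lambda X_2$ and $rX_2r^{-1}=\lambda'X_1$ with nonzero scalars $\lambda,\lambda'$. Conjugating $X_2X_1=p_1$ by $r$ gives $\lambda\lambda'p_2=p_2$, so $\lambda\lambda'=1$. Hence $r^2X_1r^{-2}=X_1$, that is, $\eta(r^2)=1$. Also
\[
(r^{-1}hr)X_1(r^{-1}hr)^{-1}=\lambda\,r^{-1}(hX_2h^{-1})r=\eta(h)^{-1}X_1\qquad(h\in H),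
\]
so $\eta(r^{-1}hr)=\eta(h)^{-1}$, and $\eta^r=\eta^{-1}$ on replacing $h$ by $rhr^{-1}$. Replacing $(X_1,X_2)$ by $(\tau X_1,\tau^{-1}X_2)$ with $\tau^2\lambda=1$, we may assume $\lambda=\lambda'=1$.

Let $2^k$ be the order of $\eta$; $k\ge1$ as $\chi\ne1$. (In fact $k\ge2$: if $\eta^2=1$, then $\mathbb C(X_1+X_2)$ is a $G$-stable line. This is not needed.) Put
\[
N=\ker\eta,\qquad J=N\cup rN,\qquad T=X_1+X_2 .
\]
Since $\eta^r=\eta^{-1}$ and $r^2\in N$, $N$ is normal in $G$ and $J$ is a subgroup, of index $2^k\ge2$. The operator $T$ satisfies $T^2=p_1+p_2=1$ and $T^*=T$, and it commutes with $J$. So its eigenspaces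
\[
V_\pm=\{x\pm X_1x:\ x\in V_1\}
\]
are $J$-stable, and $B$ is nondegenerate on $V_+$.

\subsection*{Passing to $J$}

Let $N_c=N\cap G_c=\ker\chi$. Decomposing $\operatorname{End}_{N_c}(V)$ under $G_c/N_c$ gives $\operatorname{End}_{N_c}(V)=\mathcal A_c\oplus\mathcal A^\chi$, of dimension $2+2=4$. Since $X_1$ is an $N_c$-isomorphism $V_1\cong V_2$, this dimension is $4\dim\operatorname{End}_{N_c}(V_1)$. So $V_1|_{N_c}$ is irreducible, and $V_\pm|_{N_c}\cong V_1|_{N_c}$. We draw three consequences.
\begin{itemize}
\item For $1\le i\le c$ we have $J_i\supset N_c$, so $V_+|_{J_i}$ is irreducible symplectic and $\nu_{J_i}(V_+)=-1$.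
\item For $i>c$ we have $G_i\subset N_c$, so $J_i=G_i$ and $V|_{G_i}\cong2V_+|_{G_i}$. Hence $S_c(G,V)=2S_c(J,V_+)$.
\item $|J_i|=2|N_i|$ for $i\le b$, as $r\in G_i$; and $J_i=N_i$ for $i>b$, as $G_i\subset H$ and $J\cap H=N$.
\end{itemize}
By the first of these, Proposition~\ref{prop:P} for the proper subgroup $J$ says $S_c(J,V_+)\ge\sum_{i=1}^c|J_i|$. Therefore
\[
S_c(G,V)\ \ge\ 2\sum_{i=1}^c|J_i|\ =\ 2\Bigl(\sum_{i=1}^c|N_i|+\sum_{i=1}^b|N_i|\Bigr),
\]
and by \eqref{eq:debt} it remains to show
\begin{equation}\label{eq:last}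
\sum_{i=1}^c|N_i|+\sum_{i=1}^b|N_i|\ \ge\ |H|\beta .
\end{equation}

\subsection*{Proof of \eqref{eq:last}}

We express the orders $|N_i|=|H_i|/|\eta(H_i)|$ through the Swan exponents of the powers $\eta^{2^j}$. All of these satisfy the hypothesis $\mu^r=\mu^{-1}$ of Lemma~\ref{lem:key}, with $r$ in the role of $g$, so successive exponents differ by at least $\beta$ as long as the powers are nontrivial.

For $0\le j\le k-1$ let $c_j\ge1$ be maximal with $\eta^{2^j}|_{H_{c_j}}\ne1$; this exists because $H_1=H$. Put $c_k=0$. Then $c=c_0\ge c_1\ge\dots\ge c_k$, where $c_0=c$ because $H_c=G_c$, $H_{c+1}=G_{c+1}$, $\eta|_{G_c}\ne1$ and $\eta|_{G_{c+1}}=1$. Put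
\[
u_j=\mathrm{Sw}_K(\eta^{2^j})=\sum_{i=1}^{c_j}\frac{|H_i|}{|H|},\qquad u_k=0 .
\]
For $c_{j+1}<i\le c_j$ the cyclic group $\eta(H_i)$ has order exactly $2^{j+1}$, so $|N_i|=2^{-j-1}|H_i|$ and
\[
\sum_{i=1}^c|N_i|=|H|\sum_{j=0}^{k-1}\frac{u_j-u_{j+1}}{2^{j+1}} .
\]
For $0\le j\le k-2$ the character $\eta^{2^{j+1}}$ is nontrivial on $H=H_1$, so $u_{j+1}\ge1$ and Lemma~\ref{lem:key}(i) gives $u_j-u_{j+1}\ge\beta$. Hence
\[
\sum_{i=1}^c|N_i|\ \ge\ |H|\Bigl((1-2^{1-k})\beta+2^{-k}u_{k-1}\Bigr).
\]
On the other hand, $|N_i|\ge2^{1-k}|H_i|$ for $i>c_{k-1}$, while $|N_i|=2^{-k}|H_i|=2^{1-k}|H_i|-2^{-k}|H_i|$ for $1\le i\le c_{k-1}$. Summing over $i\le b$, subtracting the correction for all $i\le c_{k-1}$, and using \eqref{eq:beta}, we get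
\[
\sum_{i=1}^b|N_i|\ \ge\ |H|\bigl(2^{1-k}\beta-2^{-k}u_{k-1}\bigr).
\]
Adding the two inequalities gives \eqref{eq:last}. This finishes the induction, and with it the proofs of Proposition~\ref{prop:P} and Theorem~\ref{thm:main}. \qed

\section{The truncated inequality}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:trunc}}]
For $a=0$ this is Theorem~\ref{thm:main}. Let $a\ge1$. By \eqref{eq:defect}, \eqref{eq:restrict} and additivity, the left side times $|G_0|$ is $S_a(G,V)=\sum_\sigma S_a(G_a,\sigma)$ over the irreducible constituents $\sigma$ of $V|_{G_a}$ with multiplicity. Proposition~\ref{prop:P} is now known for all the groups involved, so Lemma~\ref{lem:descent}, applied to the group $G_a$, gives $S_a(G_a,\sigma)\ge0$ for every $\sigma$. If $\sigma$ is symplectic, then \eqref{eq:level} with $j=a$ reads $S_0(G_a,\sigma)=-a|G_a|+S_a(G_a,\sigma)$, and this is nonnegative by Proposition~\ref{prop:P}. Hence $S_a(G,V)\ge a\,m_a\,|G_a|$.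
\end{proof}

\section{Equality}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:extreme}(ii)}]
We have $|G_0|\,\Delta(\rho)=\sum_\sigma S_0(G_1,\sigma)$ over the irreducible constituents of $\rho|_{G_1}$, and all terms are nonnegative by Proposition~\ref{prop:P}. So it suffices to show $S_0(G_1,\sigma)>0$ for $\sigma$ nontrivial and not symplectic. Write $S_i=S_i(G_1,\sigma)$.

Let $s\ge1$ be maximal with $\sigma|_{G_s}$ nontrivial. The subspace $\sigma^{G_s}$ is $G_1$-stable and proper, so it is $0$. As $\sigma|_{G_s}$ factors through the elementary abelian group $G_s/G_{s+1}$, it is a sum of characters of order $2$, and $\nu_{G_s}(\sigma)=\dim\sigma$. For $i>s$ we have $\nu_{G_i}(\sigma)=0$. Hence $S_{s-1}=|G_s|\dim\sigma>0$.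

Now let $0\le i<s-1$ and suppose $S_{i+1}>0$. If $\nu_{G_{i+1}}(\sigma)\ge0$, then $S_i\ge S_{i+1}>0$. If $\nu_{G_{i+1}}(\sigma)<0$, then $i\ge1$, because $\nu_{G_1}(\sigma)\ge0$; and \eqref{eq:gain} gives $S_i>0$. Descending, we reach $S_0>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:extreme}(iii)}]
If $\Delta(\rho)=0$, then by (ii) the nontrivial representation $\rho|_{G_1}$ has a symplectic constituent. Its dimension is even, so it is all of $\rho|_{G_1}$, which is therefore irreducible with trivial determinant. Conversely, if $\rho|_{G_1}$ is irreducible with trivial determinant, it is symplectic. So in either direction we may assume that $\rho|_{G_1}$ is irreducible symplectic, and it remains to show that then $\Delta(\rho)=0$ if and only if $\mathrm{Sw}(\rho)$ is odd.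

Restricting to $G_1$, that is, passing to $E^{G_1}$, multiplies all Swan exponents by $[G_0:G_1]$. This index is odd and Swan exponents are integers by (R5), so neither the vanishing of $\Delta$ nor the parity of $\mathrm{Sw}$ changes. For $G=G_1$ the claim is Proposition~\ref{prop:dimtwo}.
\end{proof}

\section{Sharpness}

In both parts of Theorem~\ref{thm:sharp} the representation satisfies $\mathrm{Sw}(\operatorname{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=\mathrm{Sw}(\rho)>0$, so no constant smaller than $1$ suffices; part (i) applies to every $F$.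

\subsection*{Dimension two, over any $F$}

\emph{The break $1$ occurs.} Let $\varpi$ be a uniformizer of $F$, $\pi$ a root of the Eisenstein polynomial $X^2+\varpi X+\varpi$, which is separable, and $K=F(\pi)$. The other root is $g\pi=-\varpi-\pi$, and $g\pi-\pi=-\varpi-2\pi$ has $v_K$-valuation $2$, since $v_K(2\pi)\ge3$. So $\beta=1$.

\emph{The character $\theta$.} Let $K/F$ be ramified quadratic with odd break $\beta$, nontrivial automorphism $g$ and character $\omega$. By Lemma~\ref{lem:dimtwo} and Lemma~\ref{lem:key}(ii) we want a character $\theta$ of $K^\times$ with $\det\mathrm{Ind}_{K/F}\theta=1$ and $\mathrm{Sw}_K(\theta)-\beta$ positive and odd. We construct one with $\mathrm{Sw}_K(\theta)=2\beta$.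

Since $v_K$ is even on $F^\times$, $F^\times\cap U_K^{2\beta+1}=U_F^{\beta+1}$, and $\omega$ is trivial on this group by (R3). So there is a character of $F^\times U_K^{2\beta+1}$ equal to $\omega$ on $F^\times$ and trivial on $U_K^{2\beta+1}$. This subgroup has finite index in $K^\times$, so the character extends to a character $\theta$ of $K^\times$ of finite order. For $x\in K^\times$ we have $\theta(x\cdot gx)=\omega(N_{K/F}x)=1$, so $\theta(gx)=\theta(x)^{-1}$. In particular $\ker\theta$ is $g$-stable, and the cyclic extension $E/K$ cut out by $\theta$ is Galois over $F$. We take $G=\mathrm{Gal}(E/F)$, $H=\mathrm{Gal}(E/K)$ and $\rho=\mathrm{Ind}_H^G\theta$. As $[G_0:G_1]$ is odd and $K/F$ is ramified quadratic, $G_1\not\subset H$, so Section~\ref{sec:quadratic} applies.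

\emph{The exponents.} By (R3), $\omega$ is nontrivial on $U_F^\beta\subset U_K^{2\beta}$, so $\mathrm{Sw}_K(\theta)=2\beta$. Since $2\beta-\beta=\beta$ is positive and odd, Lemma~\ref{lem:key}(ii) gives $\mathrm{Sw}_K(\theta^2)=\beta$. By (R4), $\det\rho=\omega\cdot\theta|_{F^\times}=\omega^2=1$. Lemma~\ref{lem:dimtwo} now gives $\mathrm{Sw}(\rho)=3\beta$ and $\Delta(\rho)=2\beta-\beta-\beta=0$. This proves Theorem~\ref{thm:sharp}(i).

\subsection*{Dimension $q=2^m$}

We look for a group in which the first level contributes $-|G|$, and all deeper nontrivial ramification groups are the center, on which $\nu$ is as large as possible. Let $\kappa=\mathbb F_{q^2}$ and $L=\kappa(x,y)$ with $y^2+y=x^{q+1}$.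

\emph{The place at infinity.} A solution $y$ of this equation in an extension of $\kappa(x)$ satisfies $2v(y)=(q+1)v(x)$ at every place $v$ over $x=\infty$. As $q+1$ is odd, $v(x)$ is even. So the equation has no solution in $\kappa(x)$, $[L:\kappa(x)]=2$, and there is a unique place $\infty$ of $L$ over $x=\infty$. It is totally ramified over $\kappa(x)$, with $v(x)=-2$, $v(y)=-(q+1)$, residue field $\kappa$ and uniformizer $\pi=x^{q/2}/y$.

\emph{The group.} For $\gamma\in\kappa$ put $\ell_\gamma(x)=\sum_{j=0}^{m-1}(\gamma^qx)^{2^j}$; it is additive in $x$ and in $\gamma$. Since $\gamma^{q^2}=\gamma$,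
\[
\ell_\gamma(x)^2+\ell_\gamma(x)=(\gamma^qx)^q+\gamma^qx=\gamma x^q+\gamma^qx .
\]
Also $(x+\gamma)^{q+1}=x^{q+1}+\gamma x^q+\gamma^qx+\gamma^{q+1}$. The equation $\epsilon^2+\epsilon=\gamma^{q+1}$ has two solutions in $\kappa$, because $\gamma^{q+1}\in\mathbb F_q$ has trace $0$ from $\kappa$ to $\mathbb F_2$. For each solution,
\[
g_{\gamma,\epsilon}:\quad x\mapsto x+\gamma,\qquad y\mapsto y+\ell_\gamma(x)+\epsilon
\]
respects the equation of $L$ and defines a $\kappa$-endomorphism of $L$. These compose by
\begin{equation}\label{eq:compose}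
g_{\gamma,\epsilon}\,g_{\gamma',\epsilon'}=g_{\gamma+\gamma',\,\epsilon+\epsilon'+\ell_{\gamma'}(\gamma)} ,
\end{equation}
where the new parameters again satisfy the required equation because the composite is an endomorphism of $L$. Let $G$ be the set of all $g_{\gamma,\epsilon}$; it has $2q^2$ elements, contains the identity $g_{0,0}$, and is closed under composition. Put $z=g_{0,1}$. By \eqref{eq:compose}, $z$ commutes with all elements of $G$, $z^2=1$, and
\begin{equation}\label{eq:square}
g_{\gamma,\epsilon}^2=z^{Q(\gamma)},\qquad Q(\gamma)=\ell_\gamma(\gamma)=\mathrm{Tr}_{\mathbb F_q/\mathbb F_2}(\gamma^{q+1}).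
\end{equation}
So every element has fourth power $1$, and $G$ is a group of automorphisms of $L$, of order $2q^2$, with $G/\langle z\rangle\cong(\kappa,+)$. It fixes $\infty$, the only pole of $x$. The commutator of elements over $\gamma,\gamma'$ is $z$ raised to the power
\begin{equation}\label{eq:commutator}
\ell_{\gamma'}(\gamma)+\ell_\gamma(\gamma')=\sum_{j=0}^{m-1}\bigl(\gamma'^q\gamma+\gamma^q\gamma'\bigr)^{2^j}=\mathrm{Tr}_{\kappa/\mathbb F_2}(\gamma^q\gamma').
\end{equation}

\emph{The fields.} Let $E=\kappa((\pi))$ be the completion of $L$ at $\infty$, and $F=E^G$. The group $G$ acts faithfully on $E$ and preserves the valuation, so $\mathrm{Gal}(E/F)=G$. The field $F$ is closed in $E$, hence complete; its valuation is discrete and nontrivial, as the product of the conjugates of $\pi$ lies in $F$; and it contains $\kappa$. So $E$ and $F$ have the same residue field $\kappa$, $E/F$ is totally ramified, and $F\cong\kappa((t))$.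

\emph{Ramification.} As $E/F$ is totally ramified, an element $g\in G$ lies in $G_i$ if and only if $v(g\pi/\pi-1)\ge i$. First, $z\pi/\pi=y/(y+1)$, so $v(z\pi/\pi-1)=-v(y+1)=q+1$. For $g=g_{\gamma,\epsilon}$ with $\gamma\ne0$,
\[
\frac{g\pi}{\pi}=\frac{1+\gamma^{q/2}x^{-q/2}}{1+(\ell_\gamma(x)+\epsilon)/y}.
\]
Here $v(x^{-q/2})=q\ge2$. The polynomial $\ell_\gamma$ has degree $2^{m-1}=q/2$, so $v(\ell_\gamma(x)/y)=-q+(q+1)=1$; and $v(\epsilon/y)\ge q+1$. So $v(g\pi/\pi-1)=1$. Hence
\[
G_0=G_1=G,\qquad G_2=\dots=G_{q+1}=\langle z\rangle,\qquad G_{q+2}=1 .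
\]

\emph{The representation.} Let $\rho$ be an irreducible representation of $G$ with $\rho(z)=-1$. The pairing \eqref{eq:commutator} is nondegenerate, so every $g\notin\langle z\rangle$ is conjugate to $zg$, and the character of $\rho$ vanishes at $g$. From $\frac1{2q^2}\cdot2(\dim\rho)^2=1$ we get $\dim\rho=q$. By \eqref{eq:square},
\[
\mathrm{FS}(\rho)=\frac1{2q^2}\cdot2q\sum_{\gamma\in\kappa}(-1)^{Q(\gamma)}=\frac1q\bigl(1-(q+1)\bigr)=-1,
\]
because the norm $\kappa^\times\to\mathbb F_q^\times$, $\gamma\mapsto\gamma^{q+1}$, is $(q+1)$-to-one and $\sum_{\alpha\in\mathbb F_q^\times}(-1)^{\mathrm{Tr}(\alpha)}=-1$, where $\mathrm{Tr}=\mathrm{Tr}_{\mathbb F_q/\mathbb F_2}$. So $\rho$ is symplectic and $\nu_G(\rho)=-1$. On $\langle z\rangle$, $\rho$ is $q$ times the sign character, so $\nu_{\langle z\rangle}(\rho)=q$. Since $G_1=G$ and there are $q$ indices $i$ with $G_i=\langle z\rangle$,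
\[
S_0(G,\rho)=-2q^2+q\cdot2\cdot q=0,\qquad \mathrm{Sw}(\rho)=q+q\cdot\frac{2}{2q^2}\cdot q=q+1 .
\]
By \eqref{eq:defect}, $\Delta(\rho)=0$, and $\rho$ is irreducible on $G_1=G$. This proves Theorem~\ref{thm:sharp}(ii). For $q=2$ every $\gamma\ne0$ has $Q(\gamma)=1$, so $G$ is the quaternion group, and we are in Example~\ref{ex:quaternion} with $n_8=1$, $n_4=0$, $n_2=2$. \qed

\begin{thebibliography}{9}
\bibitem{HO} Guy Henniart, Masao Oi, \emph{On Swan exponents of symmetric and exterior square Galois representations}, arXiv:2307.15248 (2023).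
\bibitem{Serre} J.-P. Serre, \emph{Local Fields}.
\end{thebibliography}

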